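# The least dimension of a barrelled normed space is $\operatorname{non}(\mathcal M)$

Scalars are real or complex, $\mathbb N=\{1,2,\dots\}$ and $\omega=\{0,1,2,\dots\}$. Dimension always means Hamel dimension, and $E^*$ is the normed dual of a normed space $E$. We write $\forall^\infty n$ for "for all but finitely many $n$" and $\exists^\infty n$ for "for infinitely many $n$".

## 1. Finitely supported sequences and barrels

Let $c_{00}$ be the space of finitely supported scalar sequences $x=(x_0,x_1,\dots)$ with the $\ell_2$-norm, and look at
$$T=\{x\in c_{00}: |x_n|\le 1/n \text{ for all } n\ge 1\}.$$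
This set is absolutely convex, and it is closed because coordinates are continuous. It is absorbing: if, say, $x_1=3$, $x_3=5$ and all other coordinates vanish, then $n|x_n|$ takes only the values $0,3,15$, so $x\in 15\,T$. In general a finitely supported $x$ makes $n|x_n|$ nonzero only finitely often. Yet $T$ is not a neighborhood of $0$, since the vectors $\frac2n e_n$ tend to $0$ and none of them lies in $T$.

**Definition (barrel, barrelled).** A *barrel* in a topological vector space is an absolutely convex, closed, absorbing subset. The space is *barrelled* if every barrel is a neighborhood of $0$.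

So $c_{00}$ is not barrelled. Every Banach space $X$ is: if $T$ is a barrel, then $X=\bigcup_m mT$, so by Baire some $mT$, hence $T$, contains a ball with center $x_0$ and radius $r>0$. Then $T=-T$ contains the ball about $-x_0$ of the same radius, and the ball of radius $r$ about $0$ lies in the set of midpoints of these two balls, hence in $T$.

The barrel above came from the functionals $\varphi_n(x)=n x_n$, which have norm $n$ and tend to $0$ at each point of $c_{00}$. This is the general mechanism.

**Proposition 1.** For a normed space $E$ the following are equivalent.

1. $E$ is not barrelled.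
2. There is a norm-unbounded, pointwise bounded sequence in $E^*$.
3. There are $\varphi_k\in E^*$ with $\|\varphi_k\|\to\infty$ and $\varphi_k(x)\to 0$ for every $x\in E$.

*Proof.* (3)$\Rightarrow$(2) is clear.

(2)$\Rightarrow$(1). Let $(\varphi_k)$ be as in (2) and put $T=\{x:|\varphi_k(x)|\le 1\ \forall k\}$. It is closed and absolutely convex. If $M\ge1$ bounds all $|\varphi_k(x)|$, then $x\in MT$, so $T$ is absorbing. If $T$ contained the ball of radius $\delta>0$ about $0$, then $\|\varphi_k\|\le 1/\delta$ for all $k$, a contradiction.

(1)$\Rightarrow$(3). Let $T$ be a barrel that is not a neighborhood of $0$. For each $k\in\mathbb N$ pick $x_k\notin T$ with $\|x_k\|\le 4^{-k}$. Since $T$ is closed and absolutely convex, Hahn–Banach separation gives $\psi_k\in E^*$ with $|\psi_k|\le 1$ on $T$ and $|\psi_k(x_k)|>1$. Hence $\|\psi_k\|\ge 4^k$. If $x\in tT$ with $t>0$, then $|\psi_k(x)|\le t$ for all $k$; as $T$ is absorbing, $(\psi_k)$ is pointwise bounded. Put $\varphi_k=2^{-k}\psi_k$. Then $\|\varphi_k\|\ge 2^k$ and $\varphi_k(x)\to0$ for all $x$. $\square$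

With this we can settle dimension $\aleph_0$ by hand. Let $x_1,x_2,\dots$ be a Hamel basis of $E$. The space $E_n=\operatorname{span}(x_1,\dots,x_n)$ is closed and proper, so by Hahn–Banach there is $\varphi_n\in E^*$ with $\|\varphi_n\|=n$ that vanishes on $E_n$. Each $x\in E$ lies in some $E_m$, so $\varphi_n(x)=0$ for $n\ge m$. By Proposition 1, $E$ is not barrelled.

How large must the dimension of an infinite-dimensional normed space be before the space can be barrelled? Put
$$\mathfrak y=\min\{\kappa\ge\aleph_0:\ \text{there is a normed barrelled space of dimension }\kappa\}.$$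
Banach spaces show that this is the minimum of a nonempty set. We have just seen that $\mathfrak y\ge\aleph_1$.

## 2. The numbers $\mathfrak b$, $\mathfrak d$, $\operatorname{non}(\mathcal M)$, $\operatorname{cov}(\mathcal M)$

For functions $f,g$ from $\mathbb N$ (or $\omega$) to $\omega$, write $f\le^* g$ if $\forall^\infty n\ f(n)\le g(n)$.

**Definition (cardinals).** The bounding number $\mathfrak b$ is the least size of a family of functions that is not eventually dominated by a single function. The dominating number $\mathfrak d$ is the least size of a family $D$ such that every $f$ satisfies $f\le^*y$ for some $y\in D$. Next, $\operatorname{non}(\mathcal M)$ is the least size of a non-meager subset of $\mathbb R$, $\operatorname{cov}(\mathcal M)$ is the least number of meager sets covering $\mathbb R$, and $\operatorname{cov}(\mathcal N)$ is the least number of Lebesgue null sets covering $\mathbb R$.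

As an example, countably many functions $f_1,f_2,\dots$ are dominated by $n\mapsto\max_{k\le n}f_k(n)$, so $\mathfrak b\ge\aleph_1$. Countable sets are meager, so $\operatorname{non}(\mathcal M)\ge\aleph_1$. Baire's theorem and countable additivity give $\operatorname{cov}(\mathcal M),\operatorname{cov}(\mathcal N)\ge\aleph_1$.

The category numbers may be computed in any nonempty perfect Polish space $Z$. Remove from $Z$ the boundaries of the sets of a countable base, and also a countable dense set. What is left is a dense $G_\delta$ set $G$, which is zero-dimensional. A compact $K\subseteq G$ has empty interior in $G$: if $\emptyset\ne V\cap G\subseteq K$ with $V$ open in $Z$, then $V\subseteq\overline{V\cap G}\subseteq K\subseteq G$, although $V$ contains removed points. By the Alexandrov–Urysohn theorem $G$ is homeomorphic to $\omega^\omega$. A set $A\subseteq Z$ is meager in $Z$ iff $A\cap G$ is meager in $G$, because $Z\setminus G$ is meager and $G$ is dense. Adding the one set $Z\setminus G$ to an infinite cover does not change its size. So both numbers are the same for $Z$, for $\omega^\omega$ and for $\mathbb R$.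

Two inequalities follow by hand. For $y\in\omega^\omega$,
$$\{f: f\le^* y\}=\bigcup_m\{f:\ f(n)\le y(n)\ \forall n\ge m\}$$
is a countable union of closed sets with empty interior, hence meager. A non-meager family is therefore unbounded, so $\mathfrak b\le\operatorname{non}(\mathcal M)$. A dominating family $D$ gives a cover of $\omega^\omega$ by $|D|$ meager sets, so $\operatorname{cov}(\mathcal M)\le\mathfrak d$.

The following facts are taken as known.

* **(F1)** Every infinite-dimensional metrizable barrelled space has dimension at least $\mathfrak b$.
* **(F2)** $\mathfrak b\le\mathfrak y\le\operatorname{non}(\mathcal M)$. The upper bound holds because every infinite-dimensional separable Banach space contains a barrelled subspace of dimension $\operatorname{non}(\mathcal M)$.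
* **(F3)** $\operatorname{non}(\mathcal M)$ is the least size of an $F\subseteq\omega^\omega$ such that $\forall g\in\omega^\omega\ \exists f\in F\ \exists^\infty n\ f(n)=g(n)$. Also, $\operatorname{cov}(\mathcal M)$ is the least size of a $G\subseteq\omega^\omega$ such that $\forall f\in\omega^\omega\ \exists g\in G\ \forall^\infty n\ f(n)\ne g(n)$.

For (F3) see Bartoszyński, Fund. Math. 127 (1987), and Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Theorems 2.4.1 and 2.4.7. The form we shall use most is this: given fewer than $\operatorname{non}(\mathcal M)$ functions, some $g$ is eventually different from all of them. The part about $\operatorname{cov}(\mathcal M)$ is needed only in Section 7.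

It is also known that every infinite-dimensional normed barrelled space has dimension at least $\operatorname{cov}(\mathcal N)$, so that
$$\max(\mathfrak b,\operatorname{cov}(\mathcal N))\le\mathfrak y\le\operatorname{non}(\mathcal M)$$
in ZFC, and that $\mathfrak y<\mathfrak c$ is consistent, where $\mathfrak c=|\mathbb R|$. The question, from Damian Sobota, "A small remark on small-dimensional normed barrelled spaces", arXiv:2511.13355 (2025), is whether ZFC proves $\mathfrak y=\operatorname{non}(\mathcal M)$. We shall prove that it does.

## 3. Dense subspaces of $\ell_2$: staying above the bad indices, or stepping around them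

Let $E$ be a dense subspace of $\ell_2$ and $B$ a Hamel basis of $E$ consisting of unit vectors. The coordinate functionals $e_i^*$ ($i\in\omega$) keep norm $1$ on $E$. We look for indices $g(n)$ such that $\varphi_n=n\,e^*_{g(n)}$ tends to $0$ pointwise on $E$. By linearity it is enough to have $\varphi_n(x)\to0$ for $x\in B$, and for this it is enough that
$$\forall x\in B\ \ \forall^\infty n\quad |x_{g(n)}|\le n^{-2}.$$
Call an index $i$ *bad* for $(x,n)$ if $|x_i|>n^{-2}$.

One solution is to stay above all bad indices. Put $f_x(n)=\min\{m:|x_i|\le n^{-2}\ \forall i\ge m\}$. If $\dim E<\mathfrak b$, some $g$ satisfies $f_x\le^* g$ for all $x\in B$, and this $g$ works. So $E$ is not barrelled when $\dim E<\mathfrak b$.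

This uses only $x_i\to0$. Much more is true: since $\sum_i|x_i|^2\le1$, there are at most $n^4$ bad indices for $(x,n)$. Rather than dominate a finite set, we can try to miss it.

**Definition (slalom, evasion).** A *slalom* is a sequence $S=(S(n))_{n\in\mathbb N}$ of subsets of $\omega$ with $|S(n)|\le 2n^4$. A function $g\in\omega^{\mathbb N}$ *evades* $S$ if $\forall^\infty n\ g(n)\notin S(n)$.

For example, $S(n)=\{0,\dots,n\}$ is a slalom, because $n+1\le 2n^4$ for $n\ge1$, and $g(n)=n+1$ evades it. A function need not be large to evade: $g=0$ evades $S(n)=\{n^n\}$. (The factor $2$ is not needed for $\ell_2$; it will be needed later.)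

**Lemma 2.** (a) If $\mathcal S$ is a family of fewer than $\operatorname{non}(\mathcal M)$ slaloms, then some $g$ evades every $S\in\mathcal S$. (b) There is a family $G$ with $|G|\le\operatorname{cov}(\mathcal M)$ such that every slalom is evaded by some $g\in G$.

*Proof.* (F3) lets us avoid one value at each place, whereas we must avoid $2n^4$ values at place $n$. The trick is to let one value $g(n)$ code $2n^4$ values, one to be used against each member of $S(n)$.

Partition $\omega$ into consecutive intervals $I_n$ ($n\in\mathbb N$) with $|I_n|=2n^4$, and fix bijections $\pi_n:\omega\to\omega^{I_n}$; they exist because $I_n$ is finite and nonempty. For a slalom $S$ choose $s_i\in\omega$ ($i\in I_n$) with $S(n)\subseteq\{s_i:i\in I_n\}$, and define $f_S\in\omega^\omega$ by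
$$f_S(i)=\pi_n(s_i)(i)\qquad(i\in I_n).$$
For $g'\in\omega^\omega$ define $g\in\omega^{\mathbb N}$ by $g(n)=\pi_n^{-1}(g'\restriction I_n)$. If $g(n)\in S(n)$, then $g(n)=s_i$ for some $i\in I_n$, so $g'\restriction I_n=\pi_n(s_i)$ and $g'(i)=f_S(i)$. Each such coincidence lies in its own interval $I_n$. Hence if $\forall^\infty i\ g'(i)\ne f_S(i)$, then $g$ evades $S$.

For (a), the family $\{f_S:S\in\mathcal S\}$ has fewer than $\operatorname{non}(\mathcal M)$ members, so by (F3) some $g'$ is eventually different from all of them, and the corresponding $g$ evades all $S\in\mathcal S$. For (b), take a family $G'$ of size $\operatorname{cov}(\mathcal M)$ as in (F3) and let $G$ consist of the functions $g$ obtained from $g'\in G'$. For a slalom $S$, some $g'\in G'$ is eventually different from $f_S$, and the corresponding $g$ evades $S$. $\square$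

Now suppose $E\subseteq\ell_2$ is dense and $\dim E<\operatorname{non}(\mathcal M)$. The slaloms $S_x(n)=\{i:|x_i|>n^{-2}\}$, $x\in B$, are fewer than $\operatorname{non}(\mathcal M)$ in number, so some $g$ evades them all. Then $\varphi_n=n\,e^*_{g(n)}$ satisfies $\|\varphi_n\|=n$ and $|\varphi_n(x)|\le 1/n$ for almost all $n$, for each $x\in B$. So $E$ is not barrelled, and for dense subspaces of $\ell_2$ the bound is already the desired one.

## 4. Infinite Bessel systems do not exist on $c_0$

For a general normed space $E$ the same argument works if there are $u_i\in E^*$ ($i\in\omega$) with $\|u_i\|\ge\frac12$ and a Bessel inequality $\sum_i|u_i(x)|^2\le C\|x\|^2$ with $C\le2$; for other constants $C$ one would only change the width of the slaloms. A sensible first plan is to find such a system in every $E^*$. This plan already fails for $E=c_0$.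

Indeed, suppose $u_i\in c_0^*=\ell_1$, $\|u_i\|_1\ge\frac12$ and $\sum_i|u_i(x)|^2\le C\|x\|^2$ for all $x\in c_0$. Then $u_i(x)\to0$ for every $x$; in particular each fixed coordinate of $u_i$ tends to $0$ as $i\to\infty$. Choose inductively indices $i_1<i_2<\dots$ and disjoint finite sets $F_1,F_2,\dots$ of coordinates so that the mass of $u_{i_k}$ on $F_1\cup\dots\cup F_{k-1}$ is less than $\frac1{16}$ (take $i_k$ large) and the mass of $u_{i_k}$ outside $F_1\cup\dots\cup F_k$ is less than $\frac1{16}$ (take $F_k$ large). Here the mass on a set is the sum of the absolute values of the coordinates there. So $u_{i_k}$ has mass less than $\frac18$ off $F_k$ and more than $\frac38$ on $F_k$. Given $K$, let $x\in c_0$ be supported on $F_1\cup\dots\cup F_K$, with coordinates of modulus at most $1$ chosen on $F_k$ so that $\sum_{m\in F_k}u_{i_k}(m)x(m)=\sum_{m\in F_k}|u_{i_k}(m)|$. Then $\|x\|\le1$ and $|u_{i_k}(x)|\ge\frac38-\frac18=\frac14$ for every $k\le K$, so $K/16\le C$. For $K>16C$ this is a contradiction.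

So one infinite system is too much to ask. Finite systems, on the other hand, do exist on $c_0$ in every length. Let $N=2^k$, let $(w_{ji})_{i,j<N}$ be a $\pm1$ matrix with orthogonal rows (the $k$-fold tensor power of $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$), and put $u_j(x)=\frac1N\sum_{i<N}w_{ji}x_i$ for $j<N$. Then $\|u_j\|=N\cdot\frac1N=1$, and since $\frac1{\sqrt N}(w_{ji})$ is an orthogonal matrix,
$$\sum_{j<N}|u_j(x)|^2=\frac1{N}\sum_{i<N}|x_i|^2\le\|x\|^2 .$$
For $N=2$ this reads $\left|\frac{x_0+x_1}2\right|^2+\left|\frac{x_0-x_1}2\right|^2=\frac{|x_0|^2+|x_1|^2}2\le\|x\|^2$.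

## 5. Finite Bessel systems in every dual

**Lemma 3 (Dvoretzky–Rogers type).** Let $E$ be an infinite-dimensional normed space and $N\ge1$. There are $u_0,\dots,u_{N-1}\in E^*$ with $\|u_j\|\ge\frac12$ for all $j<N$ and
$$\sum_{j<N}|u_j(x)|^2\le2\|x\|^2\qquad\text{for all }x\in E. \tag{1}$$

*Proof.* Inside a $2N$-dimensional piece of $E^*$ we take an ellipsoid of largest volume contained in the unit ball. Orthonormal vectors for this ellipsoid satisfy (1) automatically. Maximality will force enough of them to have large norm.

**Step 1: the maximal ellipsoid.** By Hahn–Banach, linearly independent vectors of $E$ have biorthogonal functionals, so $E^*$ is infinite-dimensional. It therefore contains a real-linear subspace $Y$ of real dimension $d=2N$. The set of real-linear maps $A:\mathbb R^d\to Y$ with $\|A\|\le1$, where $\mathbb R^d$ carries the Euclidean norm $|\cdot|_2$, is closed and bounded in a finite-dimensional space, hence compact. Let $A_0$ maximize $|\det A|$ on it, the determinant being taken with respect to a fixed basis of $Y$. Small multiples of an isomorphism belong to the set, so $\det A_0\ne0$. Put $|y|=|A_0^{-1}y|_2$ for $y\in Y$. This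 is a Euclidean norm on $Y$, and $\|y\|=\|A_0A_0^{-1}y\|\le|y|$.

**Step 2: large subspaces contain $|\cdot|$-unit vectors of norm at least $\frac12$.** Let $H\subseteq Y$ be a real-linear subspace with $m=\dim H\ge N$. We claim that some $y\in H$ has $|y|=1$ and $\|y\|\ge\frac12$. If not, then by compactness of the sphere $\{y\in H:|y|=1\}$ there is $c$ with $0<c<\frac12$ and $\|y\|\le c|y|$ on $H$. There is then room to stretch the ellipsoid along $H$, at the price of shrinking it a little in the other directions. Let $D:\mathbb R^d\to\mathbb R^d$ be multiplication by $\alpha=\frac1{c\sqrt2}$ on $A_0^{-1}H$ and by $\beta=\frac1{\sqrt2}$ on the orthogonal complement. For $k\in A_0^{-1}H$ and $k'\perp A_0^{-1}H$,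
$$\|A_0D(k+k')\|\le\alpha\|A_0k\|+\beta\|A_0k'\|\le c\alpha|k|_2+\beta|k'|_2=\tfrac1{\sqrt2}\big(|k|_2+|k'|_2\big)\le|k+k'|_2 ,$$
the last step by $(s+t)^2\le2(s^2+t^2)$ and orthogonality. So $\|A_0D\|\le1$. But
$$\frac{|\det A_0D|}{|\det A_0|}=\alpha^m\beta^{d-m}=c^{-m}\,2^{-d/2}=c^{-m}2^{-N}>2^{m-N}\ge1,$$
which contradicts the choice of $A_0$.

**Step 3: choosing the system.** For $j=0,1,\dots,N-1$ in turn, the $|\cdot|$-orthogonal complement of $u_0,\dots,u_{j-1}$ in $Y$ has dimension $2N-j\ge N$. By Step 2 it contains $u_j$ with $|u_j|=1$ and $\|u_j\|\ge\frac12$. Thus $u_0,\dots,u_{N-1}$ are $|\cdot|$-orthonormal.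

**Step 4: the inequality (1).** For real $a=(a_j)_{j<N}$ with $|a|_2=1$ we have $\|\sum_ja_ju_j\|\le|\sum_ja_ju_j|=1$, hence $|\sum_ja_ju_j(x)|\le\|x\|$. If $(\operatorname{Re}u_j(x))_j\ne0$, let $a$ be this vector divided by its Euclidean length. The real part of $\sum_ja_ju_j(x)$ is then $\big(\sum_j(\operatorname{Re}u_j(x))^2\big)^{1/2}$, so
$$\sum_j(\operatorname{Re}u_j(x))^2\le\|x\|^2,$$
and this is trivial if the vector is $0$. The same argument with imaginary parts gives $\sum_j(\operatorname{Im}u_j(x))^2\le\|x\|^2$. Adding the two gives (1). $\square$

For a given infinite-dimensional $E$ fix, for each $N\ge1$, a system $u^N_0,\dots,u^N_{N-1}$ as in Lemma 3. A function $h\in\omega^{\mathbb N}$ will say which system is used at stage $n$, namely the one of length $h(n)$. For $x\in E$ with $\|x\|\le1$ put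
$$S_{x,h}(n)=\{j<h(n):\ |u^{h(n)}_j(x)|>n^{-2}\}.$$
By (1), $|S_{x,h}(n)|\,n^{-4}\le2$, so $S_{x,h}$ is a slalom. (If $h(n)=0$, then $S_{x,h}(n)$ is empty.)

**Lemma 4.** Let $g,h\in\omega^{\mathbb N}$ be such that $X=\{n:g(n)<h(n)\}$ is infinite, and put $\varphi_n=n\,u^{h(n)}_{g(n)}\in E^*$ for $n\in X$. Then $\|\varphi_n\|\ge n/2$. If $\|x\|\le1$ and $g$ evades $S_{x,h}$, then $|\varphi_n(x)|\le1/n$ for all but finitely many $n\in X$.

*Proof.* For $n\in X$ the functional $u^{h(n)}_{g(n)}$ is defined and has norm at least $\frac12$. For almost all $n\in X$ we have $g(n)<h(n)$ and $g(n)\notin S_{x,h}(n)$, so $|u^{h(n)}_{g(n)}(x)|\le n^{-2}$. $\square$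

## 6. Evading below an unbounded family

Let $E$ be infinite-dimensional with a Hamel basis $B$ of unit vectors. We want $h$ and $g$ such that $g$ is infinitely often below $h$ and evades $S_{x,h}$ for all $x\in B$.

Suppose we fix one fast-growing $h$ in advance, say $h(n)=2n^6$. Choosing $g(n)$ uniformly at random in $\{0,\dots,h(n)-1\}$, independently in $n$, gives something. For a unit vector $x$ the probability that $g(n)\in S_{x,h}(n)$ is at most $2n^4/2n^6=n^{-2}$, so by Borel–Cantelli the set $N_x$ of those $g$ that do not evade $S_{x,h}$ is null in $\Omega=\prod_n\{0,\dots,h(n)-1\}$. The map $g\mapsto\sum_n g(n)/(h(1)\cdots h(n))$ from $\Omega$ onto $[0,1]$ sends each cylinder to an interval whose length is the measure of the cylinder, so it sends null sets to null sets. If $\dim E<\operatorname{cov}(\mathcal N)$, then the sets $N_x$ ($x\in B$) cannot cover $\Omega$: otherwise $\dim E$ null sets would cover $[0,1]$, and their integer translates, still fewer than $\operatorname{cov}(\mathcal N)$ in number, would cover $\mathbb R$. So some $g$ evades all $S_{x,h}$, it satisfies $g<h$ everywhere, and $E$ is not barrelled by Lemma 4 and Proposition 1.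 This is the lower bound $\operatorname{cov}(\mathcal N)$ from Section 2. Its exceptional sets are null sets, so the bound it gives is counted by $\operatorname{cov}(\mathcal N)$.

To get $\operatorname{non}(\mathcal M)$ we replace the random $g$ by one from Lemma 2(a). Now the argument stops at a precise point: Lemma 2 gives no upper bound on $g$. Since $S_{x,h}(n)\subseteq\{0,\dots,h(n)-1\}$, the function $g=h$ evades every $S_{x,h}$ and yields no functional at all. Choosing $h$ after $g$, for instance $h=g+1$, is circular, because the slaloms that $g$ has to evade depend on $h$.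

The way out is to note that Lemma 4 needs $g(n)<h(n)$ only for infinitely many $n$, and that $h$ may be chosen after $g$ from a family fixed before $g$. If the family is unbounded, no $g$ can lie above all its members. The price is $\mathfrak b$ times as many slaloms, which we can afford when $\mathfrak b<\operatorname{non}(\mathcal M)$. When $\mathfrak b=\operatorname{non}(\mathcal M)$, fact (F1) already gives what we want.

**Theorem 5 (ZFC).** Let $E$ be an infinite-dimensional normed space with $\dim E<\operatorname{non}(\mathcal M)$. Then there are $\varphi_k\in E^*$ with $\|\varphi_k\|\to\infty$ and $\varphi_k(x)\to0$ for every $x\in E$. In particular, $E$ is not barrelled.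

*Proof.* The last sentence follows from Proposition 1. Recall that $\mathfrak b\le\operatorname{non}(\mathcal M)$.

**Case 1: $\mathfrak b<\operatorname{non}(\mathcal M)$.** Here we build the functionals by evasion. Let $B$ be a Hamel basis of $E$ consisting of unit vectors, and let $H\subseteq\omega^{\mathbb N}$ be a family of size $\mathfrak b$ that is not eventually dominated by a single function. The family
$$\{S_{x,h}:x\in B,\ h\in H\}$$
consists of at most $\max(\dim E,\mathfrak b)<\operatorname{non}(\mathcal M)$ slaloms. By Lemma 2(a) some $g\in\omega^{\mathbb N}$ evades all of them. Since $g$ does not eventually dominate all of $H$, there is $h\in H$ with $h\not\le^*g$, that is, $X=\{n:g(n)<h(n)\}$ is infinite. Apply Lemma 4 to this pair $g,h$. The functionals $\varphi_n=n\,u^{h(n)}_{g(n)}$ ($n\in X$) satisfy $\|\varphi_n\|\ge n/2$, and $\varphi_n(x)\to0$ as $n\to\infty$ in $X$ for every $x\in B$, because $g$ evades $S_{x,h}$ for every $x\in B$. By linearity $\varphi_n(x)\to0$ for every $x\in E$. Enumerate $X$ increasingly to get a sequence $(\varphi_k)$.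

**Case 2: $\mathfrak b=\operatorname{non}(\mathcal M)$.** Here the dimension is already below $\mathfrak b$. Since $E$ is metrizable and $\dim E<\mathfrak b$, (F1) says that $E$ is not barrelled. Proposition 1, (1)$\Rightarrow$(3), gives the functionals. $\square$

**Corollary 6.** $\mathfrak y=\operatorname{non}(\mathcal M)$ holds in ZFC.

*Proof.* By Theorem 5 every infinite-dimensional normed barrelled space has dimension at least $\operatorname{non}(\mathcal M)$, so $\mathfrak y\ge\operatorname{non}(\mathcal M)$. The inequality $\mathfrak y\le\operatorname{non}(\mathcal M)$ is in (F2), and it is proved again in Theorem 7. $\square$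

So $\mathfrak y<\operatorname{non}(\mathcal M)$ is not consistent with ZFC.

## 7. Sets on which unbounded sequences of functionals are bounded

**Definition (the family $\mathcal B_X$).** For a Banach space $X$ let $\mathcal B_X$ be the family of all $A\subseteq X$ for which there is a norm-unbounded sequence in $X^*$ that is bounded at each point of $A$.

For example, $c_{00}\in\mathcal B_{\ell_2}$, witnessed by $n\,e_n^*$, while $X\notin\mathcal B_X$ for every Banach space $X$, by the uniform boundedness principle. The set where a given sequence of functionals is bounded is a linear subspace, so $A\in\mathcal B_X$ iff $\operatorname{span}A\in\mathcal B_X$. Moreover, for a linear subspace $E\subseteq X$,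
$$E\notin\mathcal B_X\iff E\text{ is dense in }X\text{ and barrelled}. \tag{2}$$
Indeed, if $E$ is not dense, some nonzero $\varphi\in X^*$ vanishes on $E$, and the sequence $(n\varphi)$ shows $E\in\mathcal B_X$. If $E$ is dense, restriction is an isometric bijection from $X^*$ onto $E^*$, so $E\in\mathcal B_X$ iff $E^*$ contains a norm-unbounded, pointwise bounded sequence, which by Proposition 1 means that $E$ is not barrelled.

**Theorem 7.** For every infinite-dimensional separable Banach space $X$, the least size of a set not in $\mathcal B_X$ is $\operatorname{non}(\mathcal M)$, and the least number of members of $\mathcal B_X$ covering $X$ is $\operatorname{cov}(\mathcal M)$. In particular, the least dimension of a dense barrelled subspace of $X$ is exactly $\operatorname{non}(\mathcal M)$.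

*Proof.*

**Step 1: members of $\mathcal B_X$ are meager.** This compares $\mathcal B_X$ with the meager ideal and gives one inequality for each number. Let $A\in\mathcal B_X$ be witnessed by $(\varphi_n)$. Then $A\subseteq\bigcup_{m\in\mathbb N}F_m$ with $F_m=\{x:\sup_n|\varphi_n(x)|\le m\}$. Each $F_m$ is closed and absolutely convex. If it had interior, it would contain a ball of some radius $r>0$ about $0$, by the midpoint argument of Section 1, and then $\|\varphi_n\|\le m/r$ for all $n$, a contradiction. So $A$ is meager. Since $X$ is a perfect Polish space, it has a non-meager subset of size $\operatorname{non}(\mathcal M)$, and this set is not in $\mathcal B_X$. Likewise a cover of $X$ by members of $\mathcal B_X$ has at least $\operatorname{cov}(\mathcal M)$ members.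

**Step 2: sets of size less than $\operatorname{non}(\mathcal M)$ are in $\mathcal B_X$.** This settles the first number. Let $|A|<\operatorname{non}(\mathcal M)$ and $E=\operatorname{span}A$. If $E$ is not dense, then $E\in\mathcal B_X$ by (2). If $E$ is dense, it is infinite-dimensional, because finite-dimensional subspaces are closed and $X$ is infinite-dimensional. Since $\dim E\le|A|<\operatorname{non}(\mathcal M)$, Theorem 5 says that $E$ is not barrelled, so $E\in\mathcal B_X$ by (2). In both cases $A\in\mathcal B_X$.

**Step 3: $X$ is covered by $\operatorname{cov}(\mathcal M)$ members of $\mathcal B_X$.** Recall that $\operatorname{cov}(\mathcal M)\le\mathfrak d$. As in Theorem 5 there are two cases.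

Suppose first that $\operatorname{cov}(\mathcal M)<\mathfrak d$. Take $G$ from Lemma 2(b). Since $|G|<\mathfrak d$, the family $G$ is not dominating. So there is $h\in\omega^{\mathbb N}$ with $h\not\le^*g$ for every $g\in G$, that is, $X_g=\{n:g(n)<h(n)\}$ is infinite for every $g\in G$. With the systems of Lemma 3 for $E=X$, put $\varphi^g_n=n\,u^{h(n)}_{g(n)}$ for $n\in X_g$. By Lemma 4, $\|\varphi_n^g\|\ge n/2$, so the subspace
$$C_g=\{x\in X:\ \sup_{n\in X_g}|\varphi^g_n(x)|<\infty\}$$
belongs to $\mathcal B_X$. If $\|x\|\le1$, some $g\in G$ evades the slalom $S_{x,h}$, and then $x\in C_g$ by Lemma 4. As each $C_g$ is closed under scaling, the sets $C_g$ ($g\in G$) cover $X$, and $|G|\le\operatorname{cov}(\mathcal M)$.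

Suppose now that $\operatorname{cov}(\mathcal M)=\mathfrak d$. Here we stay above the bad indices, as in the first half of Section 3. We first need norm-one functionals that tend to $0$ pointwise. Let $\{z_k:k\in\omega\}$ be dense in $X$. For $i\in\omega$, Hahn–Banach gives $u_i\in X^*$ with $\|u_i\|=1$ that vanishes on the closed proper subspace $\operatorname{span}(z_0,\dots,z_i)$. Then $u_i(z_k)=0$ for $i\ge k$, and from $|u_i(x)|\le|u_i(z_k)|+\|x-z_k\|$ we get $u_i(x)\to0$ for every $x\in X$. Let
$$f_x(n)=\min\{m:\ |u_i(x)|\le n^{-2}\ \forall i\ge m\}$$
and let $D\subseteq\omega^{\mathbb N}$ be a dominating family of size $\mathfrak d$. For $x\in X$ pick $y\in D$ with $f_x\le^*y$. Then $|n\,u_{y(n)}(x)|\le1/n$ for almost all $n$. So $X$ is covered by the $\mathfrak d=\operatorname{cov}(\mathcal M)$ sets $\{x:\sup_n|n\,u_{y(n)}(x)|<\infty\}$ ($y\in D$), each of which is in $\mathcal B_X$ because $\|n\,u_{y(n)}\|=n$.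

**Step 4: dense barrelled subspaces.** A set of size $\operatorname{non}(\mathcal M)$ that is not in $\mathcal B_X$ spans a subspace not in $\mathcal B_X$, which by (2) is dense and barrelled. Its dimension is at most $\operatorname{non}(\mathcal M)$. By Theorem 5 no infinite-dimensional barrelled subspace has smaller dimension, and every dense subspace of $X$ is infinite-dimensional. $\square$

## 8. Arbitrary density character

The density character of $X$ is the least size of a dense subset. For an infinite cardinal $\lambda$, $[\lambda]^\omega$ is the set of countably infinite subsets of $\lambda$, and $\operatorname{cof}([\lambda]^\omega,\subseteq)$, briefly $\operatorname{cof}([\lambda]^\omega)$, is the least size of a *cofinal* family $\mathcal A\subseteq[\lambda]^\omega$, that is, one such that every member of $[\lambda]^\omega$ is contained in a member of $\mathcal A$.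

For example, $\operatorname{cof}([\aleph_0]^\omega)=1$, because $\omega$ itself is the largest element of $[\omega]^\omega$. For $1\le n<\omega$ we have $\operatorname{cof}([\aleph_n]^\omega)=\aleph_n$. To see "$\le$", use induction on $n$: a countable subset of $\omega_n$ is contained in some infinite $\alpha<\omega_n$, because $\omega_n$ is regular and uncountable. As $|\alpha|\le\aleph_{n-1}$, there is a cofinal family in $[\alpha]^\omega$ of size at most $\aleph_{n-1}$, and the union of these families over the $\aleph_n$ many $\alpha$ is cofinal of size at most $\aleph_n$. For "$\ge$", at most $\aleph_{n-1}$ countable sets have a union of size at most $\aleph_{n-1}$, so they miss a point of $\omega_n$.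

**Theorem 8.** Let $X$ be any infinite-dimensional Banach space with density character $\lambda$.

1. The least dimension of an infinite-dimensional barrelled subspace of $X$ is exactly $\operatorname{non}(\mathcal M)$.
2. The least dimension $\delta(X)$ of a dense barrelled subspace of $X$ satisfies
$$\max(\lambda,\operatorname{non}(\mathcal M))\le\delta(X)\le\max\big(\operatorname{non}(\mathcal M),\operatorname{cof}([\lambda]^\omega,\subseteq)\big).$$
In particular, $\delta(X)=\max(\lambda,\operatorname{non}(\mathcal M))$ whenever $\operatorname{cof}([\lambda]^\omega)\le\max(\lambda,\operatorname{non}(\mathcal M))$, for example for $\lambda=\aleph_n$ with $n<\omega$.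

*Proof.*

**Step 1: part 1.** Take an infinite-dimensional separable closed subspace of $X$, for instance the closed span of an infinite linearly independent sequence. By Theorem 7 it contains a barrelled subspace of dimension $\operatorname{non}(\mathcal M)$. By Theorem 5 no infinite-dimensional barrelled subspace of $X$ has smaller dimension.

**Step 2: the lower bound in part 2.** Let $E$ be a dense barrelled subspace of $X$ of dimension $\kappa$. It is infinite-dimensional, so $\kappa\ge\operatorname{non}(\mathcal M)$ by Theorem 5. The linear combinations of a Hamel basis with coefficients in $\mathbb Q$ (in $\mathbb Q+i\mathbb Q$ for complex scalars) form a set of size $\kappa$ that is dense in $E$, hence in $X$. So $\kappa\ge\lambda$.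

**Step 3: building $E$ for the upper bound.** We add up small barrelled spaces over enough separable subspaces to see any sequence of functionals. Let $D\subseteq X$ be dense with $|D|=\lambda$ (so $D$ is infinite), and let $\mathcal A\subseteq[D]^\omega$ be cofinal of size $\operatorname{cof}([\lambda]^\omega)$. For $A\in\mathcal A$ let $Y_A$ be the closed linear span of $A$, a separable Banach space. If $\dim Y_A=\infty$, use Theorem 7 to choose a dense barrelled subspace $E_A$ of $Y_A$ with $\dim E_A\le\operatorname{non}(\mathcal M)$. If $\dim Y_A<\infty$, let $E_A=Y_A$, which is barrelled because it is a Banach space. Put $E=\sum_{A\in\mathcal A}E_A$. Then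
$$\dim E\le\max\big(\operatorname{non}(\mathcal M),\operatorname{cof}([\lambda]^\omega)\big).$$
Every point of $D$ lies in a countably infinite subset of $D$, hence in some $A\in\mathcal A$. So $\overline E\supseteq\bigcup_AY_A\supseteq D$, and $E$ is dense in $X$.

**Step 4: $E$ is barrelled.** By Proposition 1 it suffices to show that a norm-unbounded sequence $(\varphi_k)$ in $E^*$ is never pointwise bounded. Extend the $\varphi_k$ to $X$ with the same norms. Since $D$ is dense in the open unit ball, there are $x_k\in D$ with $\|x_k\|\le1$ and $|\varphi_k(x_k)|\ge\frac12\|\varphi_k\|$ (any $x_k\in D$ in the ball will do if $\varphi_k=0$). The set $\{x_k:k\in\mathbb N\}$ is countable, so it is contained in a countably infinite subset of $D$, and therefore in some $A\in\mathcal A$. Now $x_k\in Y_A$, so $\|\varphi_k\restriction Y_A\|\ge\frac12\|\varphi_k\|$, and these norms are unbounded. Since $E_A$ is dense in $Y_A$, they equal the norms of $\varphi_k\restriction E_A$. As $E_A$ is barrelled, Proposition 1 says that $(\varphi_k\restriction E_A)$ is not pointwise bounded. So $(\varphi_k)$ is unbounded at some $x\in E_A\subseteq E$.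

**Step 5: the last sentence of part 2.** If $\operatorname{cof}([\lambda]^\omega)\le\max(\lambda,\operatorname{non}(\mathcal M))$, then the upper bound is at most $\max(\lambda,\operatorname{non}(\mathcal M))$, which is the lower bound. For $\lambda=\aleph_n$ the hypothesis holds by the computation of $\operatorname{cof}([\aleph_n]^\omega)$ before the theorem. $\square$

By part 1 of Theorem 8, the minimum $\mathfrak y=\operatorname{non}(\mathcal M)$ is attained inside every infinite-dimensional Banach space.
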